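\title{Algebraic projections of solutions of regular singular differential equations in characteristic $p$}

\begin{abstract}
A linear differential equation over $\mathbb F_p[[x]]$ with a regular singularity at $0$ and local exponents in $\mathbb F_p$ has a full basis of solutions once one adjoins variables $z_1,z_2,\ldots$ that behave like $\log x,\log\log x,\ldots$. We prove that, if the coefficients are algebraic power series, the basis can be chosen so that setting $z_{i+1}=z_{i+2}=\cdots=0$ yields series algebraic over $\mathbb F_p(x,z_1,\ldots,z_i)$, for every $i$. This gives a positive answer to a question of F\"urnsinn, Hauser and Kawanoue. The fundamental matrix is explicit: it has the form $H\,u(N)$, where $H$ and $N$ are matrices of algebraic power series and $u$ is a universal product of Artin--Schreier series that plays the role of $x^N$. We also show that the variables $z_1,\ldots,z_r$ suffice exactly when the $p^r$-th power of the $p$-curvature vanishes, and that the solutions themselves can be chosen algebraic exactly when the $p$-curvature is nilpotent.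
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Iterated logarithms}

Let $p$ be a prime. Over $\mathbb F_p(\!(x)\!)$ a linear differential equation may have too few solutions, because solving it term by term requires division by $p$. For $y'=y$ and $y=\sum y_mx^m$ the recursion is $my_m=y_{m-1}$. If $y_{m_0}$ is the lowest nonzero coefficient, then $p\mid m_0$ and $y_{m_0+j}=y_{m_0}/j!$ for $j<p$, and the recursion fails at $m=m_0+p$. A new variable $z_1$ with $z_1'=1/x$, a formal logarithm, repairs this step, since $(z_1x^p)'=x^{p-1}$. One logarithm is not enough. The equation $xy'=z_1^{p-1}$ has no solution in $\mathbb F_p(z_1)(\!(x)\!)$: the coefficient $y_0$ of $x^0$ would satisfy $dy_0/dz_1=z_1^{p-1}$, and applying $(d/dz_1)^{p-1}$ gives $0=(p-1)!$, because $(d/dz_1)^p$ vanishes on $\mathbb F_p(z_1)=\bigoplus_{a<p}z_1^a\,\mathbb F_p(z_1^p)$. A variable $z_2$ with $z_2'=z_1'/z_1$, a formal $\log\log x$, provides the solution $z_1^pz_2$. This leads to the following field.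

Throughout, $k$ is a perfect field of characteristic $p$; the problem concerns $k=\mathbb F_p$. Let $z=(z_1,z_2,\ldots)$ be countably many variables and let $\mathcal R=k(z)(\!(x)\!)$ carry the $k$-derivation $\partial$, written $y'=\partial y$, with
\[
\partial x=1,\qquad \partial z_1=\frac1x,\qquad \partial z_i=\frac{\partial z_{i-1}}{z_{i-1}}=\frac1{x\,z_1\cdots z_{i-1}}\quad(i\ge2).
\]
Explicitly, let $D$ be the $k$-derivation of $k(z)$ with $Dz_i=1/(z_1\cdots z_{i-1})$, so $Dz_1=1$, and let it act on $\mathcal R$ coefficientwise. With $\theta=x\,\partial/\partial x$,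
\[
\delta:=x\partial=D+\theta,\qquad \delta\Big(\sum f_mx^m\Big)=\sum (Df_m+mf_m)\,x^m .
\]
The operators $D$ and $\theta$ commute, $\delta$ is $x$-adically continuous, and $\theta^p=\theta$ because $m^p=m$ in $\mathbb F_p$. Let $\mathcal C=\ker\partial=\ker\delta$ be the field of constants. For $k=\mathbb F_p$ it is $\mathcal R^p=\mathbb F_p(z_1^p,z_2^p,\ldots)(\!(x^p)\!)$; the proofs below use only that $\mathcal C$ is a field.

An operator $L=\sum_{j=0}^na_j\partial^j$ with $a_j\in k[[x]]$ and $a_n\ne0$ has a \emph{regular singularity} at $0$ if $x^{n-j}a_j/a_n\in k[[x]]$ for all $j$. Since $x^j\partial^j=\delta(\delta-1)\cdots(\delta-j+1)$ (see Lemma~\ref{lem:identities}(c)), one can then write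
\begin{equation}\label{eq:euler}
x^na_n^{-1}L=\delta^n+b_1\delta^{n-1}+\dots+b_n,\qquad b_j\in k[[x]],
\end{equation}
and the \emph{local exponents} of $L$ are the roots of $W^n+b_1(0)W^{n-1}+\dots+b_n(0)$. Let $k[z][[x]]$ be the ring of power series in $x$ whose coefficients are polynomials in the $z_i$. By a theorem of F\"urnsinn and Hauser, if $L\in\mathbb F_p[[x]][\partial]$ has order $n$, a regular singularity at $0$ and local exponents in $\mathbb F_p$, then $Ly=0$ has $n$ solutions in $\mathbb F_p[z][[x]]$ that are linearly independent over $\mathcal C$.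

\subsection{The problem}

For $i\ge0$ let
\[
\pi_i\colon k[z][[x]]\to k[z_1,\ldots,z_i][[x]],\qquad \pi_i(y)=y\vert_{z_{i+1}=z_{i+2}=\cdots=0}.
\]
This ring homomorphism acts coefficientwise, so it is $x$-adically continuous. Each coefficient of $y$ involves finitely many variables, so $\pi_i(y)\to y$ as $i\to\infty$. The following question is posed in \cite{FHK}.

\medskip\noindent\textbf{Problem.} \emph{Let $Ly=0$ be an equation of order $n$ over $\mathbb F_p$ with polynomial or algebraic power series coefficients, a regular singularity at $0$ and local exponents in $\mathbb F_p$. Is there a $\mathcal C$-basis of solutions $y_1,\ldots,y_n\in\mathbb F_p[z][[x]]$ such that $\pi_i(y_j)$ is algebraic over $\mathbb F_p(x,z_1,\ldots,z_i)$ for all $i$ and $j$?}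
\medskip

The field of constants is large, and this is a reason to expect a positive answer. An operator $L$ is linear over $p$-th powers, and the field of algebraic Laurent series has degree $p$ over its constants. So when no logarithm is needed, solving $Ly=0$ is finite-dimensional linear algebra over a field of algebraic series, and an algebraic basis exists; this is the case $r=0$ of Theorem~\ref{thm:finite}. When infinitely many logarithms are needed, as for $y'=y$, no basis consists of algebraic elements (Theorem~\ref{thm:nilpotent}), and the projections are the finite stages at which algebraicity can still be asked for.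

Two features make the question delicate. First, the basis has to be chosen. If $\pi_0(y)$ is algebraic and nonzero and $c\in\mathbb F_p[[x^p]]$ is transcendental over $\mathbb F_p(x)$ (such $c$ exist, as there are only countably many algebraic series), then $cy$ is again a solution and $\pi_0(cy)=c\,\pi_0(y)$ is transcendental. Second, $\pi_i$ does not commute with $\partial$: we have $\pi_0(\partial(xz_1))=\pi_0(z_1+1)=1$, while $\partial\pi_0(xz_1)=0$. So a projection of a solution need not be a solution, and the linear algebra above does not apply to it.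

\subsection{Results}

Let $K$ be the algebraic closure of $k(x)$ in $k(\!(x)\!)$ and let $\mathcal O=K\cap k[[x]]$ be the ring of algebraic power series. We treat first order systems
\begin{equation}\label{eq:system}
\delta Y=AY,\qquad A\in M_n(\mathcal O),\qquad\text{all eigenvalues of }A(0)\text{ lie in }\mathbb F_p .
\end{equation}
A \emph{solution matrix} is a matrix $Y\in M_n(\mathcal R)$ with $\delta Y=AY$.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] The system \eqref{eq:system} has a solution matrix $Y\in M_n(k[z][[x]])$ with $\det Y\ne0$ such that, for every $i\ge0$, all entries of $\pi_i(Y)$ are separable algebraic over $k(x,z_1,\ldots,z_i)$.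
\item[(b)] One may take $Y=H\,u(N)$, where $H\in GL_n(K)\cap M_n(\mathcal O)$, $N\in M_n(\mathcal O\cap k[[x^p]])$ with $N^n\equiv0\bmod x^p$, and $u\in\mathbb F_p[z][[T]]$ is the series \eqref{eq:u}, which depends only on $p$. Then $\pi_i(Y)\equiv Y\bmod x^{p\lfloor p^i/n\rfloor}$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
Let $L=\sum_{j=0}^na_j\partial^j$ with $a_j\in\mathcal O$ have order $n$, a regular singularity at $0$ and local exponents in $\mathbb F_p$. Then the solutions of $Ly=0$ in $\mathcal R$ have a $\mathcal C$-basis $y_1,\ldots,y_n\in k[z][[x]]$ such that $\pi_i(y_j)$ is separable algebraic over $k(x,z_1,\ldots,z_i)$ for all $i$ and $j$. In particular, the answer to the Problem is yes.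
\end{corollary}

Put $\nabla=\delta-A$. The operator $P=\nabla^p-\nabla$ on $k(\!(x)\!)^n$ is the \emph{$p$-curvature} of \eqref{eq:system}; it is multiplication by a matrix in $M_n(\mathcal O)$, also denoted $P$ (Lemma~\ref{lem:pcurv}). It determines how many logarithms are needed. Write $F_r=k(z_1,\ldots,z_r)$.

\begin{theorem}\label{thm:finite}
For $r\ge0$ the following are equivalent:
\begin{enumerate}
\item[(i)] $P^{p^r}=0$;
\item[(ii)] \eqref{eq:system} has a solution matrix $Y\in M_n(\mathcal O[z_1,\ldots,z_r])$ with $\det Y\ne0$;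
\item[(iii)] \eqref{eq:system} has a solution matrix in $GL_n\big(F_r(\!(x)\!)\big)$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:nilpotent}
The system \eqref{eq:system} has a solution matrix $Y\in GL_n(\mathcal R)$ all of whose entries are algebraic over $k(x,z_1,z_2,\ldots)$ if and only if $P$ is nilpotent. In that case the variables $z_1,\ldots,z_r$ with $r=\lceil\log_pn\rceil$ suffice: there is such a $Y$ in $M_n(\mathcal O[z_1,\ldots,z_r])$. This $r$ is optimal for every $n$: the equation $\delta^ny=0$ has nilpotent $p$-curvature, and it has a $\mathcal C$-basis of solutions in $F_s(\!(x)\!)$ only if $s\ge r$.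
\end{theorem}

So the projections in the Problem cannot be dispensed with unless the $p$-curvature is nilpotent.

The proof of Theorem~\ref{thm:main} does not use the theorem of F\"urnsinn and Hauser. It has two steps, which Section~\ref{sec:exp} carries out by hand for $y'=y$. An algebraic change of basis $Y=HZ$ turns \eqref{eq:system} into $\delta Z=NZ$ with $\delta N=0$ (Section~\ref{sec:normal}). In characteristic $0$ such a system is solved by $x^N=\exp(N\log x)$; here the series $u$ of Section~\ref{sec:u} replaces $\exp(Tz_1)$. In both steps algebraicity comes from equations $X-X^p=B$ for matrices (Section~\ref{sec:AS}).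

\section{Preliminaries}\label{sec:prelim}

\subsection{Operators in characteristic $p$}

In an associative $\mathbb F_p$-algebra write $\operatorname{ad}(a)b=[a,b]=ab-ba$.

\begin{lemma}\label{lem:identities}
Let $a,b,w,\eta$ be elements of an associative $\mathbb F_p$-algebra with $1$.
\begin{enumerate}
\item[(a)] If $ab=ba$, then $(a\pm b)^p=a^p\pm b^p$.
\item[(b)] $\operatorname{ad}(a)^p=\operatorname{ad}(a^p)$ and $\operatorname{ad}(a)^{p-1}b=\sum_{i=0}^{p-1}a^iba^{p-1-i}$.
\item[(c)] If $w$ is invertible and $[\eta,w]=w$, then $(w^{-1}\eta)^m=w^{-m}\eta(\eta-1)\cdots(\eta-m+1)$ for $m\ge1$. In particular $(w^{-1}\eta)^p=w^{-p}(\eta^p-\eta)$.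
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is the binomial theorem, together with $(-1)^p=-1$ in $\mathbb F_p$. For (b), left and right multiplication $l,\rho$ by $a$ commute and $\operatorname{ad}(a)=l-\rho$. In the polynomial ring $\mathbb F_p[l,\rho]$ we have $(l-\rho)^p=l^p-\rho^p=(l-\rho)\sum_il^i\rho^{p-1-i}$; this gives the first identity and, after cancelling $l-\rho$, the second. For (c), $\eta w=w(\eta+1)$ gives $\eta w^{-m}=w^{-m}(\eta-m)$, so $w^{-1}\eta\cdot w^{-m}g(\eta)=w^{-m-1}(\eta-m)g(\eta)$ for every polynomial $g$, and we use induction on $m$. For $m=p$ use $\prod_{c\in\mathbb F_p}(W-c)=W^p-W$.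
\end{proof}

Part (c) with $w=x$, $\eta=\delta$ is the formula for $x^j\partial^j$ used in \eqref{eq:euler}. Part (b) is used as follows. Let $\Delta$ be a derivation of a field $E$ of characteristic $p$ and let $\Gamma$ be an additive operator on an $E$-vector space with $\Gamma(fv)=(\Delta f)v+f\,\Gamma v$, that is, $[\Gamma,f]=\Delta f$ for $f\in E$. Then
\begin{equation}\label{eq:leibniz}
[\Gamma^p,f]=\operatorname{ad}(\Gamma)^pf=\Delta^pf .
\end{equation}
The case $\Gamma=\Delta$ says that $\Delta^p$ is a derivation.

We also substitute matrices into power series. Let $B$ be a commutative ring and $X\in M_n(B[[x]])$ with $X^n\equiv0\bmod x$. Then $X^m\equiv0\bmod x^{\lfloor m/n\rfloor}$, so for $f=\sum f_mT^m\in B[[T]]$ the sum $f(X)=\sum f_mX^m$ converges $x$-adically in $M_n(B[[x]])$, and $f\mapsto f(X)$ is a ring homomorphism. If $f(0)=0$, then $f=Tg$ and $f(X)^n=X^ng(X)^n\equiv0\bmod x$.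

\subsection{Algebraic power series}

An element of $k(\!(x)\!)$ that is algebraic over $K$ is algebraic over $k(x)$, hence lies in $K$. The next lemma is the only place where we use that $k$ is perfect.

\begin{lemma}\label{lem:K}
The extension $K/k(x)$ is separable, $\delta K\subseteq K$ and $\delta\mathcal O\subseteq\mathcal O$.
\end{lemma}

\begin{proof}
Let $f\in K$ and choose $0\ne Q\in k[x,W]$ with $Q(x,f)=0$ and $d=\deg_WQ$ minimal; then $d\ge1$. Suppose $\partial_WQ=0$, so $Q\in k[x,W^p]$. As $k$ is perfect, each monomial $c\,x^{a+pb}W^{pj}$ with $0\le a<p$ equals $x^a(c^{1/p}x^bW^j)^p$. Hence $Q=\sum_{a=0}^{p-1}x^aq_a^p$ with $q_a\in k[x,W]$ and $\deg_Wq_a\le d/p<d$. In $\sum_ax^aq_a(x,f)^p=0$ the series $q_a(x,f)^p$ lie in $k(\!(x^p)\!)$, over which $1,x,\ldots,x^{p-1}$ are linearly independent. So all $q_a(x,f)$ vanish, all $q_a$ are zero by minimality, and $Q=0$, a contradiction. Thus $\partial_WQ\ne0$, and $\partial_WQ(x,f)\ne0$ by minimality. So $f$ is a simple root of $Q$, hence separable, and differentiating $Q(x,f)=0$ gives $\delta f=-x\,\partial_xQ(x,f)/\partial_WQ(x,f)\in K$.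 Finally, $\delta$ preserves $k[[x]]$.
\end{proof}

\subsection{From equations to systems}

Let $L$ be as in Corollary~\ref{cor:answer}. The $b_j$ in \eqref{eq:euler} are integral linear combinations of the series $x^{n-j}a_j/a_n\in K\cap k[[x]]$, so $b_j\in\mathcal O$. Let $A$ be the \emph{companion matrix}, with entries $1$ on the superdiagonal, last row $(-b_n,\ldots,-b_1)$, and zeros elsewhere. The characteristic polynomial of $A(0)$ is $W^n+b_1(0)W^{n-1}+\dots+b_n(0)$, so $A$ satisfies \eqref{eq:system}.

\begin{lemma}\label{lem:scalar}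
\begin{enumerate}
\item[(a)] For the companion matrix $A$, the map $y\mapsto(y,\delta y,\ldots,\delta^{n-1}y)^t$ is a $\mathcal C$-linear bijection from the solutions of $Ly=0$ in $\mathcal R$ onto the solutions of $\delta v=Av$ in $\mathcal R^n$.
\item[(b)] If \eqref{eq:system} has a solution matrix $Y\in GL_n(\mathcal R)$, then its columns form a $\mathcal C$-basis of the solutions of $\delta v=Av$ in $\mathcal R^n$, and every $\mathcal C$-basis of solutions forms an invertible matrix.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first $n-1$ rows of $\delta v=Av$ say $v_{j+1}=\delta v_j$, and the last row then says $Lv_1=0$. (b) Write $v=Yc$ with $c\in\mathcal R^n$. Then $\delta v-Av=Y\,\delta c$, so the solutions are the vectors $Yc$ with $c\in\mathcal C^n$. Every basis is therefore of the form $YG$ with $G\in GL_n(\mathcal C)$.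
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:answer} from Theorem~\ref{thm:main}]
Take $Y$ as in Theorem~\ref{thm:main}(a) for the companion matrix. It lies in $GL_n(\mathcal R)$, since $\mathcal R$ is a field. By Lemma~\ref{lem:scalar} its first row is a $\mathcal C$-basis of the solutions of $Ly=0$.
\end{proof}

\subsection{The $p$-curvature}

\begin{lemma}\label{lem:pcurv}
On $k(\!(x)\!)^n$ the operator $P=\nabla^p-\nabla$ is $k(\!(x)\!)$-linear and commutes with $\nabla$. Its matrix lies in $M_n(\mathcal O)$, and $P(0)=A(0)-A(0)^p$ is nilpotent.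
\end{lemma}

\begin{proof}
On $k(\!(x)\!)$ we have $\delta=\theta$, so $\delta^p=\delta$. From $[\nabla,f]=\delta f$ and \eqref{eq:leibniz} we get $[P,f]=\delta^pf-\delta f=0$ for $f\in k(\!(x)\!)$, which is linearity. As a polynomial in $\nabla$, the operator $P$ commutes with $\nabla$. By Lemma~\ref{lem:K}, $\nabla$ preserves $\mathcal O^n$, so the columns $Pe_j$ lie in $\mathcal O^n$. Since $\delta k[[x]]\subseteq xk[[x]]$, the operator $\nabla$ preserves $xk[[x]]^n$ and induces $-A(0)$ on the quotient $k^n$. Hence $P(0)=(-A(0))^p+A(0)$. Its eigenvalues are the $\lambda-\lambda^p$ for the eigenvalues $\lambda$ of $A(0)$, and they vanish because $\lambda\in\mathbb F_p$.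
\end{proof}

If $\nabla Y=0$ with $Y\in GL_n(k(\!(x)\!))$, then $PY=0$ and so $P=0$. Thus $P$ is the obstruction to solving \eqref{eq:system} without logarithms.

\begin{remark}\label{rem:hyp}
The regular singularity and the condition on the exponents enter the proofs through Lemma~\ref{lem:pcurv}: they give $P\in M_n(\mathcal O)$ and $P^n\equiv0\bmod x$, so that $P$ can be substituted into power series. Without them there may be no solutions in $\mathcal R$ at all. The irregular equation $\delta y=x^{-1}y$ has no nonzero solution, since the right side has smaller $x$-order than the left side. For $\delta y=\lambda y$ with $\lambda\in k\setminus\mathbb F_p$, each coefficient $y_m$ lies in some $F_r$ and satisfies $Dy_m=(\lambda-m)y_m$; as $D^{p^r}=0$ on $F_r$ (Lemma~\ref{lem:Dnil}), we get $(\lambda-m)^{p^r}y_m=0$ and $y_m=0$.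
\end{remark}

\section{The exponential equation}\label{sec:exp}

Consider $y'=y$, that is, $\delta y=xy$, with $n=1$, $A=x$ and $\nabla=x(\partial-1)$. Lemma~\ref{lem:identities}(c) with $w=x$, $\eta=\nabla$ gives $P=x^p(\partial-1)^p=x^p(\partial^p-1)$. The same lemma gives $\partial^p=x^{-p}(\delta^p-\delta)=0$ on $k(\!(x)\!)$, so $P=-x^p$.

\subsection*{Removing the obstruction}
We change the equation by a constant $N\in x^pk[[x^p]]$ so that $\delta H=(x-N)H$ becomes solvable in $k[[x]]$; then $y=Hw$ solves $\delta y=xy$ as soon as $\delta w=Nw$. The new operator $\nabla+N$ must have $p$-curvature zero. Since $N$ commutes with $\nabla$, this $p$-curvature is $P+N^p-N$, so $N$ must solve the Artin--Schreier equation $N-N^p=P$. Equations of this kind are solved by the series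
\begin{equation}\label{eq:sigma}
\sigma(T)=\sum_{m\ge0}T^{p^m}\in\mathbb F_p[[T]],\qquad \sigma(T)-\sigma(T)^p=T .
\end{equation}
We take $N=\sigma(-x^p)=-\sigma(x)^p$. Then $x-N=\sigma(x)$, and the equation for $H$ is $\delta H=\sigma(x)H$. Try $H=\varepsilon(\sigma(x))$ with a polynomial $\varepsilon$. Writing $s=\sigma(x)$ we have $\delta s=\delta(s-s^p)=x=s(1-s^{p-1})$, so we need $\varepsilon'(s)/\varepsilon(s)=1/(1-s^{p-1})$. The right side vanishes at infinity and has simple poles at the $a\in\mathbb F_p^*$, with residue $1/(-(p-1)a^{p-2})=a$. So it equals $\sum_aa/(s-a)$, and since the residues lie in the prime field, this is the logarithmic derivative of the polynomial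
\begin{equation}\label{eq:eps}
\varepsilon(s)=\prod_{a=1}^{p-1}(1-a^{-1}s)^a\in\mathbb F_p[s].
\end{equation}
Thus $\varepsilon(0)=1$ and $(1-s^{p-1})\,\varepsilon'(s)=\varepsilon(s)$ in $\mathbb F_p[s]$. Comparing coefficients shows $\varepsilon(s)\equiv\sum_{m<p}s^m/m!\bmod s^p$; for $p=2$ we have $\varepsilon(s)=1+s$. We record the computation in the form in which it will be iterated.

\begin{lemma}\label{lem:key}
Let $\Delta$ be a derivation of a commutative $\mathbb F_p$-algebra $B$, let $s\in B$ and $w=s-s^p$. If $\Delta w=w$, then $\Delta\varepsilon(s)=s\,\varepsilon(s)=(w+s^p)\,\varepsilon(s)$.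
\end{lemma}

\begin{proof}
As $\Delta(s^p)=0$, we have $\Delta s=\Delta w=w=s(1-s^{p-1})$. Hence $\Delta\varepsilon(s)=\varepsilon'(s)\,s\,(1-s^{p-1})=s\,\varepsilon(s)$.
\end{proof}

In words: $\varepsilon(s)$ is an exponential of $w$ up to the error $s^p$ in the coefficient, and this error is a constant. For $\Delta=\delta$ and $w=x$ the lemma confirms that $H=\varepsilon(\sigma(x))$ solves $\delta H=(x-N)H$. Both $H$ and $N$ are algebraic.

\subsection*{The equation with constant coefficient}
It remains to solve $\delta w=Nw$. We look for a series in $N$ with coefficients in $\mathbb F_p[z]$, on which $\delta$ acts through $D$. Multiply the equation by $z_1$. The derivation $z_1D$ fixes the element $z_1N$, so $z_1Dw=(z_1N)w$ is the exponential equation again, with $z_1N$ in place of $x$. Lemma~\ref{lem:key} solves it by $\varepsilon(s_1)$ with $s_1=\sigma(z_1N)$, up to a constant error: what remains is $z_1Dw_1=N_1w_1$ with $N_1=-s_1^p$. Now $z_2$ enters. Since $z_1Dz_2=1$, the derivation $z_1z_2D$ fixes $z_2N_1$, and $z_1z_2Dw_1=(z_2N_1)w_1$ is once more the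 exponential equation. At each step one new variable is used, one Artin--Schreier equation is solved, and the order of the error is multiplied by $p$. The infinite product converges, and setting $z_{i+1}=z_{i+2}=\cdots=0$ cuts it off after $i$ factors. The next section does this with an indeterminate $T$ in place of $N$.

For $n>1$ two things change. The solution $\sigma(P)$ of the Artin--Schreier equation is a matrix, and its algebraicity needs an argument. And $\sigma(P)$ is in general not constant; it only commutes with $\nabla$, and it becomes constant in a suitable basis.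

\section{The universal series}\label{sec:u}

In $\mathbb F_p[z][[T]]$ define $t_0=T$ and, for $j\ge1$,
\begin{equation}\label{eq:st}
s_j=\sigma(z_jt_{j-1})=\sum_{m\ge0}(z_jt_{j-1})^{p^m},\qquad t_j=-s_j^p,\qquad\text{so that}\quad s_j-s_j^p=z_jt_{j-1}.
\end{equation}
By induction on $j$ these series converge, they lie in $\mathbb F_p[z_1,\ldots,z_j][[T]]$, and $s_j\in(T^{p^{j-1}})$, $t_j\in(T^{p^j})$. Put
\begin{equation}\label{eq:u}
u_i=\prod_{j=1}^i\varepsilon(s_j)\quad(i\ge0),\qquad u=\prod_{j\ge1}\varepsilon(s_j)\in\mathbb F_p[z][[T]].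
\end{equation}
Since $\varepsilon(s_j)\in1+(T^{p^{j-1}})$, the product converges $T$-adically, $u$ has constant term $1$ and is a unit of $\mathbb F_p[z][[T]]$, and
\begin{equation}\label{eq:uui}
u-u_i\in(T^{p^i}).
\end{equation}
Let $D$ act on $\mathbb F_p(z)[[T]]$, and $\pi_i$ on $\mathbb F_p[z][[T]]$, coefficientwise.

\begin{lemma}\label{lem:u}
For all $i\ge0$ we have $Du_i=\big(T-\frac{t_i}{z_1\cdots z_i}\big)u_i$ and $\pi_i(u)=u_i$. Moreover $Du=Tu$.
\end{lemma}

\begin{proof}
We have $Dt_j=0$ for all $j$, since $t_j$ is $T$ or the negative of a $p$-th power. The derivation $\Delta=z_1\cdots z_jD$ of $\mathbb F_p(z)[[T]]$ satisfies $\Delta z_j=z_j$, hence $\Delta(z_jt_{j-1})=z_jt_{j-1}$. Lemma~\ref{lem:key} gives $\Delta\varepsilon(s_j)=(z_jt_{j-1}-t_j)\,\varepsilon(s_j)$, that is,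
\[
\frac{D\varepsilon(s_j)}{\varepsilon(s_j)}=\frac{t_{j-1}}{z_1\cdots z_{j-1}}-\frac{t_j}{z_1\cdots z_j}.
\]
The logarithmic derivative of $u_i$ is the sum of these terms over $1\le j\le i$, which telescopes to the first formula. By \eqref{eq:uui} and $t_i\in(T^{p^i})$ we get $Du\equiv Du_i\equiv Tu_i\equiv Tu\bmod T^{p^i}$ for all $i$, so $Du=Tu$. Finally $\pi_i$ is a continuous ring homomorphism that fixes $s_j$ for $j\le i$ and kills $s_j$ for $j>i$, since every term of $s_j$ is divisible by $z_j$; and $\varepsilon(0)=1$.
\end{proof}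

Write $u=\sum c_mT^m$. Then $c_0=1$ and $Dc_m=c_{m-1}$: the polynomials $c_m$ replace the divided powers $z_1^m/m!$. They are polynomials although $D$ does not preserve $\mathbb F_p[z]$.

\begin{example}\label{ex:exp}
By Section~\ref{sec:exp}, $y=\varepsilon(\sigma(x))\,u(-\sigma(x)^p)$ solves $y'=y$, and its projections are obtained from $k(x,z_1,\ldots,z_i)$ by adjoining successively roots of the Artin--Schreier equations for $\sigma(x),s_1,\ldots,s_i$. Let $p=2$. Then $s_1=z_1T+z_1^2T^2+O(T^4)$, $s_2=z_1^2z_2T^2+O(T^4)$ and $s_3=O(T^4)$, so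
\[
u=(1+s_1)(1+s_2)\cdots=1+z_1T+(z_1^2+z_1^2z_2)T^2+z_1^3z_2T^3+O(T^4).
\]
With $H=1+x+x^2+x^4+O(x^8)$ and $N=x^2+x^4+O(x^8)$ we obtain
\[
y=1+x+(1+z_1)x^2+z_1x^3+(1+z_1^2+z_1^2z_2)x^4+O(x^5),
\]
in agreement with the recursion $(D+m)y_m=y_{m-1}$. Since $P=-x^p$ is not nilpotent, Theorems~\ref{thm:finite} and~\ref{thm:nilpotent} show, for every $p$, that no nonzero solution of $y'=y$ in $\mathcal R$ involves only finitely many $z_i$ or is algebraic over $k(x,z)$.
\end{example}

\section{Artin--Schreier equations for matrices}\label{sec:AS}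

For $n=1$ a solution of $X-X^p=B$ is a simple root of a polynomial. For $n>1$ the equation is a system of $n^2$ polynomial equations in the entries of $X$, and it can have transcendental solutions: every idempotent, such as $\left(\begin{smallmatrix}1&f\\0&0\end{smallmatrix}\right)$ with arbitrary $f\in k[[x]]$, satisfies $X-X^p=0$. Nilpotence of $X(0)$ excludes this, because it makes the linearized system invertible. We use the following criterion; see \cite[section on derivations]{Lang}.

\begin{lemma}\label{lem:der}
Let $E/F$ be a finitely generated field extension. If every $F$-derivation $E\to E$ is zero, then $E/F$ is separable algebraic.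
\end{lemma}

\begin{proof}
Let $E=F(g_1,\ldots,g_m)$ and $E_j=F(g_1,\ldots,g_j)$. Suppose $E/F$ is not separable algebraic, and take $j$ maximal such that $E/E_j$ is not separable algebraic. Then $j<m$ and $E/E_{j+1}$ is separable algebraic, so $g=g_{j+1}$ is transcendental over $E_j$ or has a minimal polynomial $q$ with $q'=0$. In both cases $E_{j+1}$ has an $E_j$-derivation with $g\mapsto1$; in the second case $d/dW$ preserves the ideal $(q)$ of $E_j[W]$. A derivation extends to every separable algebraic extension, so we obtain a nonzero $F$-derivation of $E$.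
\end{proof}

\begin{lemma}\label{lem:AS}
Let $\kappa$ be a field of characteristic $p$, let $F$ be a subfield of $\kappa(\!(x)\!)$, and let $X\in M_n(\kappa[[x]])$ with $X^n\equiv0\bmod x$. If all entries of $X-X^p$ lie in $F$, then all entries of $X$ are separable algebraic over $F$.
\end{lemma}

\begin{proof}
Let $E\subseteq\kappa(\!(x)\!)$ be generated over $F$ by the entries of $X$, and let $\Delta\colon E\to E$ be an $F$-derivation, applied to matrices entrywise. By the product rule and Lemma~\ref{lem:identities}(b),
\[
0=\Delta(X-X^p)=\Delta X-\sum_{a=0}^{p-1}X^a(\Delta X)X^{p-1-a}=\big(1-\operatorname{ad}(X)^{p-1}\big)(\Delta X).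
\]
The map $\Phi=1-\operatorname{ad}(X)^{p-1}$ is an endomorphism of the free $\kappa[[x]]$-module $M_n(\kappa[[x]])$. Modulo $x$, left and right multiplication by $X$ are commuting nilpotent operators, so their difference $\operatorname{ad}(X)$ is nilpotent, and $\det\Phi\equiv1\bmod x$. Hence $\det\Phi\ne0$ and $\Phi$ is injective on $M_n(\kappa(\!(x)\!))$, which contains $\Delta X$. So $\Delta X=0$, thus $\Delta=0$, and Lemma~\ref{lem:der} applies.
\end{proof}

\section{Reduction to a constant matrix}\label{sec:normal}

Let $K_0=\{c\in K:\delta c=0\}=K\cap k(\!(x^p)\!)$ and $\mathcal O_0=\mathcal O\cap k[[x^p]]$. Every nonzero $c\in K_0$ is $x^{pm}c'$ with $c',1/c'\in\mathcal O_0$, so $\mathcal O_0$ is a discrete valuation ring with uniformizer $x^p$ and fraction field $K_0$. We first show that vanishing $p$-curvature produces enough solutions over $K$.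

\begin{lemma}\label{lem:flat}
Let $V$ be a $K$-vector space and $\nabla_0$ an additive operator on $V$ with $[\nabla_0,f]=\delta f$ for $f\in K$ and $\nabla_0^p=\nabla_0$. Let $V_0=\ker\nabla_0$. Then $V=\bigoplus_{a=0}^{p-1}x^aV_0$, and every $K_0$-basis of $V_0$ is a $K$-basis of $V$. Moreover $K=\bigoplus_{a=0}^{p-1}x^aK_0$ and $\mathcal O=\bigoplus_{a=0}^{p-1}x^a\mathcal O_0$.
\end{lemma}

\begin{proof}
The $K_0$-linear operator $\nabla_0$ is annihilated by $W^p-W$, a product of distinct linear factors, so $V=\bigoplus_{a\in\mathbb F_p}\ker(\nabla_0-a)$. From $\nabla_0(xv)=x(\nabla_0+1)v$ we see that multiplication by $x$ maps $\ker(\nabla_0-a)$ bijectively onto $\ker(\nabla_0-a-1)$. Hence $\ker(\nabla_0-a)=x^aV_0$ for $0\le a<p$. The case $V=K$, $\nabla_0=\delta$, allowed by Lemma~\ref{lem:K}, gives the decomposition of $K$. If $f=\sum_ax^ac_a$ with $c_a\in K_0$ lies in $k[[x]]$, then each $x^ac_a$ does, because the summands involve exponents in different classes modulo $p$; so the exponents of $c_a$ are multiples of $p$ that are at least $-a>-p$, and $c_a\in\mathcal O_0$.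 Finally, let $(v_j)$ be a $K_0$-basis of $V_0$. It spans $V=\sum_ax^aV_0$ over $K$. If $\sum_jf_jv_j=0$ with $f_j=\sum_ax^ac_{ja}$ and $c_{ja}\in K_0$, then $\sum_ax^a\big(\sum_jc_{ja}v_j\big)=0$, so $\sum_jc_{ja}v_j=0$ for each $a$, and all $c_{ja}$ vanish.
\end{proof}

\begin{proposition}\label{prop:normal}
Let $S=\sigma(P)$. There are matrices $H\in GL_n(K)\cap M_n(\mathcal O)$ and $N\in M_n(\mathcal O_0)$ with
\[
SH=HN,\qquad N^n\in x^pM_n(\mathcal O_0),\qquad \delta N=0,\qquad \delta H=AH-HN .
\]
\end{proposition}

\begin{proof}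
\emph{The correction $S$.} By Lemma~\ref{lem:pcurv}, $P^n\equiv0\bmod x$. So $S=\sum_mP^{p^m}\in M_n(k[[x]])$ is defined, $S^n\equiv0\bmod x$, and $S-S^p=P$ by \eqref{eq:sigma}. Lemma~\ref{lem:AS} with $\kappa=k$ and $F=K$ shows that the entries of $S$ are algebraic over $K$, so $S\in M_n(\mathcal O)$. The operator $\nabla$ is $x$-adically continuous on $k(\!(x)\!)^n$ and commutes with the partial sums of $S$, so it commutes with $S$.

\emph{The flat operator.} By Lemma~\ref{lem:K}, $\nabla_0=\nabla+S$ acts on $V=K^n$, and $[\nabla_0,f]=\delta f$. By Lemma~\ref{lem:identities}(a),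
\[
\nabla_0^p-\nabla_0=(\nabla^p-\nabla)+(S^p-S)=P-P=0,
\]
so Lemma~\ref{lem:flat} applies. As $S$ commutes with $\nabla_0$, it maps $V_0=\ker\nabla_0$ to itself. In any $K_0$-basis of $V_0$ the matrix of $S$ therefore has constant entries. To substitute it into $u$ we need these entries in $k[[x^p]]$, so the basis must span an $S$-stable lattice.

\emph{The lattice.} Let $\Lambda=V_0\cap\mathcal O^n$. It is $S$-stable because $S\in M_n(\mathcal O)$. It is a submodule of $\mathcal O^n$, which is free of rank $np$ over the principal ideal domain $\mathcal O_0$, so $\Lambda$ is free of finite rank. Every $v\in V_0$ satisfies $x^{pm}v\in\Lambda$ for large $m$, so an $\mathcal O_0$-basis of $\Lambda$ is a $K_0$-basis of $V_0$, hence a $K$-basis of $K^n$. Let $H$ have such a basis as its columns, and let $N\in M_n(\mathcal O_0)$ be the matrix of $S$ on $\Lambda$. Then $H\in GL_n(K)\cap M_n(\mathcal O)$, $SH=HN$ and $\delta N=0$, and $\nabla_0H=0$ reads $\delta H=AH-SH=AH-HN$.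

\emph{Nilpotence of $N(0)$.} The matrix $H(0)$ may be singular, so we compare characteristic polynomials. Since $N=H^{-1}SH$, we have $\det(W-N)=\det(W-S)$ in $k[[x]][W]$. Setting $x=0$ gives $\det(W-N(0))=\det(W-S(0))=W^n$. By the Cayley--Hamilton theorem $N(0)^n=0$, so the entries of $N^n$ lie in $\mathcal O_0\cap xk[[x]]=x^p\mathcal O_0$.
\end{proof}

The matrix $H$ absorbs the local exponents: for $\delta y=ay$ with $0<a<p$ we have $P=a-a^p=0$, hence $S=N=0$, and $H=x^a$ generates $\Lambda$.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}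

Let $H,N$ be as in Proposition~\ref{prop:normal}. Substitution $f\mapsto f(N)$ is a ring homomorphism $\mathbb F_p(z)[[T]]\to M_n(k(z)[[x]])$ that maps $\mathbb F_p[z][[T]]$ to $M_n(k[z][[x]])$. For $f=\sum f_mT^m$ we have $\delta(f_mN^m)=(Df_m)N^m$, because $\delta N=0$ and $\delta=D$ on $k(z)$. By continuity, $\delta(f(N))=(Df)(N)$. Since $N$ does not involve $z$, also $\pi_i(f(N))=(\pi_if)(N)$ for $f\in\mathbb F_p[z][[T]]$.

\subsection*{The solution matrix}
Put $Y=H\,u(N)\in M_n(k[z][[x]])$. By Proposition~\ref{prop:normal} and $Du=Tu$,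
\[
\delta Y=(AH-HN)\,u(N)+H\,N\,u(N)=AY .
\]
Also $\det Y\ne0$, because $\det H\ne0$ and $u(N)$ has the inverse $u^{-1}(N)$.

\subsection*{The projections}
Put $X_j=s_j(N)$ and $N_j=t_j(N)$, so $N_0=N$. By Lemma~\ref{lem:u} and \eqref{eq:st},
\[
\pi_i(Y)=H\,u_i(N)=H\prod_{j=1}^i\varepsilon(X_j),\qquad X_j-X_j^p=z_jN_{j-1},\qquad N_j=-X_j^p .
\]
Recall that the elements separable algebraic over a given field form a field, and that separable algebraic extensions are transitive. The entries of $H$ and $N_0$ lie in $K$, so they are separable algebraic over $k(x)$ by Lemma~\ref{lem:K}. We show by induction on $j\ge1$ that the entries of $X_j$ and $N_j$ are separable algebraic over $k(x,z_1,\ldots,z_j)$. Let $F\subseteq F_j(\!(x)\!)$ be the field generated over $k(x,z_1,\ldots,z_j)$ by the entries of $N_{j-1}$; by induction it is a separable algebraic extension. The matrix $X_j$ lies in $M_n(F_j[[x]])$, it satisfies $X_j^n\equiv0\bmod x$ because $s_j$ has no constant term, and $X_j-X_j^p$ has entries in $F$. By Lemma~\ref{lem:AS} with $\kappa=F_j$, the entries of $X_j$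 are separable algebraic over $F$, hence over $k(x,z_1,\ldots,z_j)$. The entries of $N_j$ are polynomials in them. This completes the induction. Since $\varepsilon$ is a polynomial, the entries of $\pi_i(Y)$ are polynomials in the entries of $H,X_1,\ldots,X_i$, and (a) follows.

\subsection*{The congruence}
By \eqref{eq:uui}, $u-u_i=T^{p^i}g$ with $g\in\mathbb F_p[z][[T]]$, so $Y-\pi_i(Y)=HN^{p^i}g(N)$. From $N^n\equiv0\bmod x^p$ we get $N^{p^i}\equiv0\bmod x^{p\lfloor p^i/n\rfloor}$. This proves (b). \qed

\begin{remark}
The first formula of Lemma~\ref{lem:u} shows which equation the projections satisfy: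
\[
\delta\,\pi_i(Y)=\Big(A-\frac{HN_iH^{-1}}{z_1\cdots z_i}\Big)\pi_i(Y).
\]
\end{remark}

\section{Finitely many logarithms}\label{sec:finite}

The derivation $D$ preserves $F_r$, so $\delta$ preserves $F_r(\!(x)\!)$. To bound what $r$ logarithms can solve, we measure the failure of $\delta^p=\delta$ on this field. For $r=1$ we have $D=d/dz_1$ and $D^p=0$. In general, taking a $p$-th power shifts the tower of logarithms by one step.

\begin{lemma}\label{lem:Dnil}
$D^{p^r}=0$ on $F_r$ for all $r\ge0$.
\end{lemma}

\begin{proof}
For $1\le i\le r$ let $\Delta_i$ be the $k$-derivation of $F_r$ with $\Delta_iz_j=0$ for $j<i$, $\Delta_iz_i=1$ and $\Delta_iz_j=1/(z_i\cdots z_{j-1})$ for $j>i$, and let $\Delta_{r+1}=0$. Then $\Delta_1=D$ on $F_r$. Let $E_i=z_i\,\partial/\partial z_i$. The following three identities between $k$-derivations are checked on the generators $z_j$: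
\[
z_i\Delta_i=E_i+\Delta_{i+1},\qquad [E_i,\Delta_{i+1}]=0,\qquad E_i^p=E_i .
\]
For the first, both sides send $z_i$ to $z_i$, send $z_j$ to $1/(z_{i+1}\cdots z_{j-1})$ for $j>i$, and kill $z_j$ for $j<i$. For the second, $\Delta_{i+1}z_j$ does not involve $z_i$, and $\Delta_{i+1}z_i=0$. For the third, both sides fix $z_i$ and kill the other $z_j$. Put $\eta=z_i\Delta_i$. Then $[\eta,z_i]=z_i$, and parts (c) and (a) of Lemma~\ref{lem:identities} give
\[
\Delta_i^p=z_i^{-p}(\eta^p-\eta)=z_i^{-p}(\Delta_{i+1}^p-\Delta_{i+1})=z_i^{-p}(\Delta_{i+1}^{p-1}-1)\Delta_{i+1}.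
\]
The three factors on the right commute, so $\Delta_{i+1}^{p^m}=0$ implies $\Delta_i^{p^{m+1}}=0$. Starting from $\Delta_{r+1}^{p^0}=0$ and descending, we reach $\Delta_1^{p^r}=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
(i)$\Rightarrow$(ii). Write $\sigma=Tg$. Then $S^{p^r}=P^{p^r}g(P)^{p^r}=0$, so $N=H^{-1}SH$ satisfies $N^{p^r}=0$. By \eqref{eq:uui}, $u(N)=u_r(N)$, and this is a finite sum of terms $cN^m$ with $c\in\mathbb F_p[z_1,\ldots,z_r]$. So $Y=H\,u(N)$ lies in $M_n(\mathcal O[z_1,\ldots,z_r])$.

(ii)$\Rightarrow$(iii). The ring $\mathcal O[z_1,\ldots,z_r]$ is contained in the field $F_r(\!(x)\!)$.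

(iii)$\Rightarrow$(i). Let $\tau=\delta^p-\delta$, a derivation of $\mathcal R$. Since $D$ and $\theta$ commute and $\theta^p=\theta$, we have $\tau=D^p-D=(D^{p-1}-1)D$. Hence $\tau=0$ on $k(\!(x)\!)$, and $\tau^{p^r}=0$ on $F_r(\!(x)\!)$ by Lemma~\ref{lem:Dnil}. Consider $\nabla^p-\nabla$ on $\mathcal R^n$ and let $\tau$ act coordinatewise. By \eqref{eq:leibniz}, $[\nabla^p-\nabla,f]=\tau f=[\tau,f]$ for $f\in\mathcal R$, so $\nabla^p-\nabla-\tau$ is $\mathcal R$-linear. On the standard basis vectors it agrees with $P$. Therefore $\nabla^p-\nabla=\tau+P$ on $\mathcal R^n$. If $\nabla Y=0$, then $\tau Y=-PY$, and since $\tau$ kills the entries of $P$, induction gives $\tau^mY=(-P)^mY$. For $Y\in GL_n(F_r(\!(x)\!))$ and $m=p^r$ the left side vanishes, so $P^{p^r}=0$.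
\end{proof}

For Theorem~\ref{thm:nilpotent} we must exclude that an algebraic series has coefficients involving more and more variables. Translating such a variable would produce infinitely many conjugates.

\begin{lemma}\label{lem:closed}
For $r\ge0$, every $f\in\mathcal R$ that is algebraic over $F_r(\!(x)\!)$ lies in $F_r(\!(x)\!)$.
\end{lemma}

\begin{proof}
For $j\ge1$ let $G_j$ be the field generated over $k$ by the $z_l$ with $l\ne j$. We have $\bigcap_{j>r}G_j=F_r$: write an element of $k(z)$ as a quotient of coprime polynomials, which are unique up to a scalar; if the element lies in $G_j$, its reduced representation over $k[z_l:l\ne j]$ is also reduced over $k[z]$, so $z_j$ does not occur. It therefore suffices to show that each coefficient $f_m$ of $f$ lies in $G=G_j$ for each $j>r$.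

For $c\in G$ let $\alpha_c$ be the $G$-automorphism of $k(z)=G(z_j)$ with $z_j\mapsto z_j+c$, extended coefficientwise to an automorphism of the field $\mathcal R$. It fixes $F_r(\!(x)\!)$, so all $\alpha_c(f)$ are roots of one nonzero polynomial and take finitely many values. As $G$ is infinite, there is $\omega\in G(z_j)$ with $\alpha_c(f_m)=\omega$ for infinitely many $c$. Write $f_m=g(z_j)/h(z_j)$ with $g,h\in G[W]$ and $h\ne0$. The polynomial $g(W)-\omega h(W)$ over $G(z_j)$ has the infinitely many roots $z_j+c$, so it is zero. Comparing a coefficient at which $h$ is nonzero gives $\omega\in G$, and $f_m=\omega$.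
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:nilpotent}]
Let $P$ be nilpotent. Then $P^n=0$, so $P^{p^r}=0$ for $r=\lceil\log_pn\rceil$. Theorem~\ref{thm:finite} gives a solution matrix with nonzero determinant and entries in $\mathcal O[z_1,\ldots,z_r]$, and these are algebraic over $k(x,z_1,\ldots,z_r)$.

Conversely, let $Y\in GL_n(\mathcal R)$ be a solution matrix with entries algebraic over $k(x,z)$. The finitely many coefficients of their minimal polynomials lie in $k(x,z_1,\ldots,z_s)\subseteq F_s(\!(x)\!)$ for some $s$. By Lemma~\ref{lem:closed}, $Y\in GL_n(F_s(\!(x)\!))$, and Theorem~\ref{thm:finite} gives $P^{p^s}=0$.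

For $\delta^ny=0$ the companion matrix is the nilpotent Jordan block $J$, with $J^n=0\ne J^{n-1}$. It commutes with $\delta$, so $P=(\delta^p-J^p)-(\delta-J)=J-J^p=J(1-J^{p-1})$ on $k(\!(x)\!)^n$ by Lemma~\ref{lem:identities}(a). For $n\ge2$ the factor $1-J^{p-1}$ is invertible and commutes with $J$, and for $n=1$ we have $J=0$; so $P^m=0$ if and only if $m\ge n$. Let $y_1,\ldots,y_n\in F_s(\!(x)\!)$ be a $\mathcal C$-basis of solutions. The solution matrix $(\delta^{i-1}y_j)$ has entries in $F_s(\!(x)\!)$, since this field is $\delta$-stable, and it is invertible by Lemma~\ref{lem:scalar} and Theorem~\ref{thm:main}. Theorem~\ref{thm:finite} gives $P^{p^s}=0$, so $p^s\ge n$ and $s\ge\lceil\log_pn\rceil$.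
\end{proof}

\begin{example}
For $\delta^ny=0$ the construction is explicit. The sum $S=\sum_m(J^{p^m}-J^{p^{m+1}})$ telescopes to $J$, so $\nabla_0=\delta$, and one may take $H=1$ and $N=J$. Then $Y=u(J)=\sum_{m<n}c_mJ^m$, and its first row is $(c_0,\ldots,c_{n-1})$. For $p=2$ and $n=4$, Example~\ref{ex:exp} gives the basis $1,\ z_1,\ z_1^2+z_1^2z_2,\ z_1^3z_2$, which uses $\lceil\log_24\rceil=2$ variables.
\end{example}

\begin{thebibliography}{9}

\bibitem{FHK}
Florian F\"urnsinn, Herwig Hauser, Hiraku Kawanoue,
\emph{On Abel's Problem about Logarithmic Integrals in Positive Characteristic},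
arXiv:2401.14154 (2024).

\bibitem{Lang}
Lang, \emph{Algebra}.

\end{thebibliography}
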